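# Finitely many associated primes: local cohomology of polynomial and power series rings over a one-dimensional base

## 1. The rings $S_{[a]}$ and torsion-freeness along a minimal prime

Let $R$ be a commutative Noetherian ring, $n\ge 1$ an integer, $x=(X_1,\dots,X_n)$, and let $S$ be either $R[x]$ (the *poly* case) or $R[[x]]$ (the *power* case). For $g\in R[[x]]$ write $g_0\in R$ for its constant term. Fix a minimal prime $N$ of $R$. The proof turns on a family of localizations of $S$, one for each $a\in R\setminus N$.

**Definition 1.1.** For $a\in R\setminus N$ put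
$$W_a=\{g\in R: g\text{ is a unit in }R_a\}\ \text{(poly)},\qquad W_a=\{g\in S: g_0\text{ is a unit in }R_a\}\ \text{(power)},$$
and $X_{[a]}=W_a^{-1}X$ for an $S$-module $X$. Put also
$$\Sigma=\Sigma_N=R\setminus N\ \text{(poly)},\qquad \Sigma=\{g\in S:g_0\notin N\}\ \text{(power)}.$$

We have $a\in W_a\subseteq W_{aa'}$ for $a'\notin N$. Moreover $\Sigma=\bigcup_{a\notin N}W_a$: a unit of $R_a$ cannot lie in the prime $NR_a$, which gives $\supseteq$; and $g\in\Sigma$ lies in $W_g$ (poly), resp. $W_{g_0}$ (power). So $S_\Sigma$ is the limit of the rings $S_{[a]}$ as $a$ becomes more divisible.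

In the poly case $S_{[a]}=R_a[x]$ and $S_\Sigma=R_N[x]$. In the power case $\Sigma$ is the complement of the prime $(N,x)$, so $S_\Sigma$ is a local ring. Here $S_{[a]}$ is usually smaller than $R_a[[x]]$. Take $R=\mathbb Z$, $N=0$, $a=2$, $n=1$. Then $2-x\in W_2$, so $\sum_k x^k/2^{k+1}=1/(2-x)$ lies in $S_{[2]}$. But if $w\in W_2$ has $w_0=\pm2^e$, the expansion $w^{-1}=w_0^{-1}\sum_m(-(w-w_0)/w_0)^m$ shows that the coefficient of $x^k$ in $g/w$ has denominator dividing $2^{e(k+1)}$. So $\sum_k x^k/2^{k^2}\in\mathbb Z[\tfrac12][[x]]$ is not in $S_{[2]}$.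

**Definition 1.2.** An $S$-module $Q$ is *tf* if every $g\in\Sigma$ is a nonzerodivisor on $Q$. (The zero module is tf.)

Submodules of tf modules are tf. Extensions are: if $gu=0$, the image of $u$ in the quotient is $0$, so $u$ lies in the submodule and vanishes. Filtered colimits are: if $gu=0$, then $gu_j=0$ for a representative $u_j$ at some stage, so $u_j=0$.

Here is what this is for. Let $X$ be an $S$-module such that $X_{[a]}$ is tf. The primes in $\operatorname{Ass}_SX$ disjoint from $W_a$ correspond to $\operatorname{Ass}_{S_{[a]}}X_{[a]}$. These primes miss all of $\Sigma$, because an element of $\Sigma$ in an associated prime would be a zerodivisor. So they correspond to $\operatorname{Ass}_{S_\Sigma}X_\Sigma$. There the base ring is $R_N$, which is Artinian. A statement that involves infinitely many maximal ideals of $R$ is thereby moved to an Artinian local ring.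

The modules $X$ of interest are local cohomology modules. For an ideal $J$ of $S$, $H^i_J$ is the $i$-th right derived functor of $\Gamma_J(Y)=\{u\in Y:J^mu=0\text{ for some }m\}$. The modules $H^i_J(S)$ are rarely finitely generated, so nothing guarantees that $\operatorname{Ass}_SH^i_J(S)$ is finite. In Pham Hung Quy, "Some results on local cohomology of polynomial and formal power series rings: the one dimensional case", arXiv:1507.02363 (2015), one finds the following question.

*Suppose that $\dim R=1$ and $S$ is $R[X_1,\dots,X_n]$ or $R[[X_1,\dots,X_n]]$. Does $H^i_J(S)$ have only finitely many associated primes for all ideals $J$ of $S$ and all $i\ge0$?*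

By Bhatt et al. the answer is positive when $S=\mathbb Z[x_1,\dots,x_n]$. The answer is yes in general, by the case $M=R$ of the following theorem.

**Theorem 1.** Let $R$ be Noetherian, $\dim R\le1$, $M$ a finitely generated $R$-module, $S$ and $J$ as above. Then $\operatorname{Ass}_SH^i_J(S\otimes_RM)$ is finite for all $i$.

The main tool is a statement about a single minimal prime, over a base of any dimension in its first two cases.

**Theorem 2 (generic torsion-freeness).** Let $R$ be any Noetherian ring, $M$ a finitely generated $R$-module, $N$ a minimal prime such that (i) $\operatorname{char}\kappa(N)=p>0$; or (ii) $\mathbb Q\subseteq R_a$ for some $a\notin N$; or (iii) $\dim R/N\le1$. Then there is $a\in R\setminus N$ such that for all $i$ every $g\in\Sigma_N$ is a nonzerodivisor on $H^i_J(S\otimes_RM)_{[a]}$. Consequently $\operatorname{Ass}_{S_{[a]}}H^i_J(S\otimes_RM)_{[a]}$ is finite.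

When $\dim R\le 1$, Theorem 2 leaves only primes sitting over finitely many maximal ideals of $R$. In the poly case these are handled by a short argument (Section 4). In the power case one more local study is needed (Section 8), and the next example already shows why. Let $R=\mathbb Z$, $S=\mathbb Z[[x]]$ with $n=1$, and $P=(2+x)$. Then $S/P\cong\mathbb Z_2$, so $P$ is prime and $P\cap\mathbb Z=0$. Yet $P$ meets $\Sigma_{(0)}$, because $2+x$ has constant term $2$. So a prime over $N$ in the power case need not survive in $S_\Sigma$.

## 2. Čech and Koszul complexes, and how associated primes move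

Fix generators $f=(f_1,\dots,f_c)$ of $J$, and put $f_I=\prod_{m\in I}f_m$. The Čech complex $\check C=\check C(f;S)$ has $\bigoplus_{|I|=j}S_{f_I}$ in degree $j$, with signed localization maps as differentials. Its terms are flat over $S$, and $S$ is flat over $R$ (since $R$ is Noetherian, a product of copies of $R$ is flat). For any $R$-module $M$ put
$$H^i(M):=H^i(\check C\otimes_RM)=H^i_J(S\otimes_RM).$$
Short exact sequences in $M$ give natural long exact sequences, $H^i$ commutes with localization (at elements of $R$ or of $S$) and with flat base change along maps $S\to S'$, and $H^i=0$ for $i>c$. For finitely generated $M$ we have $S\otimes_RM=M[x]$, resp. $M[[x]]$.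

The Koszul complex $K(f;Y)$ has basis $e_I$ over $Y$ and $d(e_I)=\sum_{m\notin I}\pm f_me_{I\cup m}$, with the Čech signs. We write $H^i(f;Y)$ for its cohomology and $f^t=(f_1^t,\dots,f_c^t)$. The rule $e_I\mapsto1/f_I^t$ is a map of complexes $K(f^t;Y)\to\check C(f)\otimes Y$, because $1/f_I^t=f_m^t/f_{I\cup m}^t$. With the transition maps $e_I\mapsto f_I^{t'-t}e_I$ these identify $\check C(f)\otimes Y$ with $\varinjlim_tK(f^t;Y)$. So $H^i(\check C(f)\otimes Y)=\varinjlim_tH^i(f^t;Y)$, and any cofinal sequence of exponents computes it.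

**Lemma 2.1 (change of generators).** Let $E$ be a ring, $Y$ an $E$-module, and $f,f'$ finite sequences in $E$ with $\sqrt{(f)}=\sqrt{(f')}$. Then $H^i(\check C(f)\otimes Y)\cong H^i(\check C(f')\otimes Y)$, naturally in $Y$.

*Proof.* We show that the projections $\check C(f)\leftarrow\check C(f,f')\to\check C(f')$ are quasi-isomorphisms after $\otimes Y$. Adding elements one at a time, it suffices to treat $\check C(f,g)\to\check C(f)$ with $g\in\sqrt{(f)}$. This map is split surjective in each degree, and its kernel is a shift of $\check C(f)_g$. The complex $\check C(f)_g\otimes Y$ is acyclic because $f$ generates the unit ideal of $E_g$. $\square$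

**Lemma 2.2.** Let $B\to B'$ be a map of Noetherian rings. (a) If $X$ is a $B'$-module, $\operatorname{Ass}_BX=\{Q\cap B:Q\in\operatorname{Ass}_{B'}X\}$. (b) If $B\to B'$ is faithfully flat and $X$ is a $B$-module, $\operatorname{Ass}_BX=\{Q\cap B:Q\in\operatorname{Ass}_{B'}(B'\otimes_BX)\}$.

*Proof.* (a) If $Q=\operatorname{ann}_{B'}u$, then $Q\cap B=\operatorname{ann}_Bu$. Conversely let $P=\operatorname{ann}_Bu$ be prime and $B'u\cong B'/I$, so $I\cap B=P$. Then $B/P\subseteq B'/I$, so $(B'/I)_P\neq0$ (localized at $B\setminus P$), and it has an associated prime. This comes from some $Q\in\operatorname{Ass}(B'/I)$ with $Q\cap(B\setminus P)=\varnothing$ and $Q\supseteq I\supseteq P$. So $Q\cap B=P$.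

(b) By (a) it suffices that $\operatorname{Ass}_B(B'\otimes_BX)=\operatorname{Ass}_BX$. As $X\to B'\otimes_BX$ is injective, $\supseteq$ holds. By Lazard's theorem $B'\otimes_BX$ is a filtered colimit of finite powers of $X$. If $P=\operatorname{ann}(u)$ for $u$ in the colimit, then, $P$ being finitely generated, a representative $u_j$ at a late stage is killed by $P$. Since $\operatorname{ann}(u_j)\subseteq\operatorname{ann}(u)=P$, we get $P=\operatorname{ann}(u_j)\in\operatorname{Ass}X$. $\square$

**Example 2.3 (one generator).** Let $J=(f)$ and let $f$ be a nonzerodivisor. Then $H^1_J(S)=S_f/S=\bigcup_m f^{-m}S/S$ with $f^{-m}S/S\cong S/f^mS$. The latter is filtered by copies of $S/fS$, so $\operatorname{Ass}H^1_J(S)=\operatorname{Ass}(S/fS)$ is finite. If $f$ is a zerodivisor, $H^0_J(S)=\Gamma_J(S)$ is finitely generated, and $H^1_J(S)=S'_f/S'$ with $S'=S/\Gamma_J(S)$, on which $f$ is a nonzerodivisor. So principal ideals need no hypothesis on $R$.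

For $S=\mathbb Z[x]$ and $f=6x$ we get the primes $(2),(3),(x)$. With $N=0$ and $a=6$, $H^1_J(S)_{[6]}=\mathbb Z[\tfrac16][x,x^{-1}]/\mathbb Z[\tfrac16][x]$ is free over $\mathbb Z[\frac16]$, hence tf. Only $(x)$ is left.

## 3. Differential operators and finite length

The purpose of this section is to find a ring over which local cohomology over a *field* has finite length, and to see that finite length bounds the number of associated primes.

**Definition 3.1.** Let $T=(T_1,\dots,T_n)$ and let $\tau:S\to S[[T]]$ be the ring map $\tau(g)=g(X+T)=\sum_\alpha\partial^{[\alpha]}(g)T^\alpha$. Put $D=D_{S/R}=\bigoplus_\alpha S\,\partial^{[\alpha]}\subseteq\operatorname{End}_R(S)$.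

Here $\partial^{[\alpha]}x^\beta=\binom\beta\alpha x^{\beta-\alpha}$. This is unitriangular, so the sum is direct. For $n=1$ and $2=0$ in $R$ we have $\partial^{[2]}x^2=1$, although $\partial^{[1]}\partial^{[1]}=2\partial^{[2]}=0$; so $\partial^{[2]}$ is not a polynomial in first derivatives. The identities
$$\partial^{[\alpha]}g=\sum_{\beta\le\alpha}\partial^{[\beta]}(g)\,\partial^{[\alpha-\beta]},\qquad \partial^{[\alpha]}\partial^{[\beta]}=\tbinom{\alpha+\beta}\alpha\partial^{[\alpha+\beta]}$$
show that $D$ is a ring. A $D$-module is an $S$-module $X$ with an additive map $\tau_X:X\to X[[T]]$, $\tau_X(u)=\sum\partial^{[\alpha]}(u)T^\alpha$, such that $\partial^{[0]}=\mathrm{id}$, $\tau_X(gu)=\tau(g)\tau_X(u)$, and the composition rule holds: applying $\tau_X$ in new variables $T'$ to the coefficients of $\tau_X(u)$ gives $\sum_\gamma\partial^{[\gamma]}(u)(T+T')^\gamma$.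

If $W\subset S$ is multiplicative, $W^{-1}X$ is again a $D$-module. Indeed $\tau(w)$ has constant term $w$, so it is a unit in $(W^{-1}S)[[T]]$, and we put $\tau(u/w)=\tau(u)\tau(w)^{-1}$. This is well defined: if $v(w'u-wu')=0$, apply $\tau$ and cancel the unit $\tau(v)$. The two sides of the composition rule are semilinear over the same ring map and agree on $X$, so they agree on $W^{-1}X$. Hence $\check C\otimes_RM$ is a complex of $D$-modules ($D$ acts on the first factor, $R$-linearly), functorially in $M$. All $H^i(M)$, all maps induced from $R$-linear maps in $M$, all connecting maps, and their localizations at multiplicative subsets of $S$, are $D$-linear. If an ideal $I$ of $R$ kills $M$, then $D$ acts on $H^i(M)$ through $D/ID=D_{(S/IS)/(R/I)}$.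

**Lemma 3.2.** Let $k$ be a perfect field of characteristic $p$, $B=k[x]$ or $k[[x]]$, $q=p^e$, $D^{(e)}=\operatorname{End}_{B^q}(B)$. Then $D^{(e)}=\bigoplus_{\alpha_i<q}B\,\partial^{[\alpha]}$. So $D_{B/k}=\bigcup_eD^{(e)}$.

*Proof.* As $k^q=k$, $B^q=k[x^q]$ or $k[[x^q]]$, and $B$ is free over $B^q$ on the monomials with exponents $<q$. For $g\in B^q$, $\tau(g)\equiv g$ modulo the $T_i^q$, so $\partial^{[\alpha]}$ is $B^q$-linear if all $\alpha_i<q$. Given $\psi\in D^{(e)}$, the equations $\psi(x^\beta)=\sum_{\alpha\le\beta}c_\alpha\binom\beta\alpha x^{\beta-\alpha}$ $(\beta_i<q)$ determine the $c_\alpha$ recursively and uniquely. $\square$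

**Fact 3.3.** For a field $k$ and $B=k[x]$ or $k[[x]]$, $H^i_J(B)$ has finite length over $D_{B/k}$.

This is where the literature enters. $H^i_J(B)$ is a subquotient of a sum of modules $B_g$. For $k[x]$ in any characteristic, $B_g$ has finite $D$-length by Lyubeznik, *A characteristic-free proof of a basic result on D-modules*, JPAA 215 (2011). For $k[[x]]$ in characteristic $0$, so it does by Björk, *Rings of Differential Operators* (1979); see Lyubeznik, Invent. Math. 113 (1993). For $k[[x]]$ with $k$ perfect of characteristic $p$, Lyubeznik, *F-modules*, J. reine angew. Math. 491 (1997), proves that $H^i_J(B)$ is an $F$-finite module (Section 2) and that, over a complete regular local ring $B$ of characteristic $p$ which is finite over $B^p$, every $F$-finite module has finite length over $\bigcup_e\operatorname{End}_{B^{p^e}}(B)$ (Section 5). By Lemma 3.2 this ring is $D_{B/k}$.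

For $k[[x]]$ with $k$ arbitrary of characteristic $p$, let $k'$ be the perfect closure and $B'=k'[[x]]$. The map $B\to B'$ is faithfully flat by the local criterion ($x$ is $B'$-regular, $B'/xB'=k'$). For a $D_{B/k}$-module $L$, the rule
$$\partial^{[\alpha]}(b'\otimes u)=\sum_\beta\partial^{[\beta]}(b')\otimes\partial^{[\alpha-\beta]}u$$
makes $B'\otimes_BL$ a $D_{B'/k'}$-module (it is $\tau(b')\otimes\tau(u)$, which is $B$-balanced). For $L=H^i_J(B)$ we get $H^i_J(B')$. Now $L'\mapsto B'\otimes_BL'$ sends strict inclusions of $D_{B/k}$-submodules of $L$ to strict inclusions of $D_{B'/k'}$-submodules, so the length over $B$ is at most that over $B'$.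

**Lemma 3.4.** A $D$-module $X$ of finite length has finitely many associated primes over $S$.

*Proof.* First we show that $\Gamma_I(X)$ is a $D$-submodule for every ideal $I$ of $S$. With $D^{\le d}=\bigoplus_{|\alpha|\le d}S\partial^{[\alpha]}$ the product formula gives $[S,D^{\le d}]\subseteq D^{\le d-1}$. We claim $I^mD^{\le d}\subseteq D^{\le d}I^{m-d}$ for $m\ge d$. This is clear for $d=0$ and for $m=d$. For $m>d\ge1$ and $\delta\in D^{\le d}$, induction on $d$ and $m$ gives
$$I^m\delta\subseteq I^{m-1}(\delta I+D^{\le d-1})\subseteq D^{\le d}I^{m-1-d}I+D^{\le d-1}I^{m-d}\subseteq D^{\le d}I^{m-d}.$$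
So $I^su=0$ implies $I^{s+d}\delta u=0$.

Now let $X$ be simple and $P\in\operatorname{Ass}X$. Then $0\ne\Gamma_P(X)=X$, so each element of $X$ is killed by a power of $P$, and every $Q\in\operatorname{Ass}X$ contains $P$. By symmetry $\operatorname{Ass}X=\{P\}$. In general, use a composition series. $\square$

**Corollary 3.5.** If $V$ is a finite length $R$-module supported at one maximal ideal $\mathfrak m$ (equivalently, a finite length $R_{\mathfrak m}$-module), then $H^i(V)$ has finite $D$-length, so $\operatorname{Ass}_SH^i(V)$ is finite. In particular Theorem 1 holds for Artinian local $R$.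

*Proof.* For $V=R/\mathfrak m$ the ring $D$ acts through $D_{B/k}$ with $k=R/\mathfrak m$, and Fact 3.3 applies. The general case follows from the long exact sequence by induction on length, and then from Lemma 3.4. $\square$

## 4. Primes over one maximal ideal, and torsion at every prime

Finite length over $D$ settles one maximal ideal of $R$ at a time.

**Proposition A.** Let $\dim R\le1$, $\mathfrak m\subset R$ maximal, $M$ finitely generated. Then $\{P\in\operatorname{Ass}_SH^i(M):P\cap R=\mathfrak m\}$ is finite.

*Proof.* Such $P$ lie in $\operatorname{Ass}_SH^i(M_{\mathfrak m})$. If $\mathfrak m$ is a minimal prime, $M_{\mathfrak m}$ has finite length; use Corollary 3.5. Otherwise choose $\pi\in\mathfrak mR_{\mathfrak m}$ outside the minimal primes of $R_{\mathfrak m}$. Then $R_{\mathfrak m}/\pi$ is Artinian, so $Y=(0:_{M_{\mathfrak m}}\pi)$ and $M_{\mathfrak m}/\pi M_{\mathfrak m}$ have finite length. Multiplication by $\pi$ factors as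
$$H^i(M_{\mathfrak m})\xrightarrow{\ \alpha\ }H^i(\pi M_{\mathfrak m})\xrightarrow{\ \iota\ }H^i(M_{\mathfrak m}),$$
where $\ker\alpha$ is the image of $H^i(Y)$ and $\ker\iota$ is the image of $H^{i-1}(M_{\mathfrak m}/\pi M_{\mathfrak m})$. Both have finite $D$-length. Hence so does $\ker(\iota\alpha)=(0:_{H^i(M_{\mathfrak m})}\pi)$, since it is an extension of a submodule of $\ker\iota$ by $\ker\alpha$. An element with annihilator $P\supseteq\mathfrak m$ is killed by $\pi$, so all our $P$ are associated primes of this kernel. Apply Lemma 3.4. $\square$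

For $R=\mathbb Z$ this bounds the primes over each $p$, but there are infinitely many $p$. The natural way to discard almost all of them is generic freeness.

**Fact 4.1** (Matsumura, *Commutative Ring Theory*, 24.1). If $R_0$ is a Noetherian domain and $Q$ a finitely generated module over a finitely generated $R_0$-algebra, then $Q_a$ is free over $R_{0,a}$ for some $0\ne a\in R_0$.

Take $S=R_0[x]$ and $M=R_0$. Then $H^i(R_0)=\varinjlim_tH^i(f^t;S)$, and each Koszul module is finitely generated, so for each $t$ there is an $a_t\neq0$ making the $t$-th one free over $R_{0,a_t}$. The limit would be torsion-free after inverting a common multiple of all $a_t$. But there may be none.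

**Example 4.2.** Let $S=\mathbb Z[x,y]$ and $f=(x,y,x+y)$, so $J=(x,y)$ and $H^3_J(S)=0$. The top Koszul module is $H^3(f^t;S)=S/(x^t,y^t,(x+y)^t)$. Let $t=p$ be prime and look in degree $2p-2$. In $S/(x^p,y^p)$ only $\mathbb Z\,x^{p-1}y^{p-1}$ survives in this degree. The multiples $x^iy^{p-2-i}(x+y)^p$ $(0\le i\le p-2)$ become $\binom p{p-1-i}x^{p-1}y^{p-1}$, and the binomials $\binom p1,\dots,\binom p{p-1}$ are all divisible by $p$, with $\binom p1=p$. So this component is $\mathbb Z/p$. Every $a$ that removes the torsion from all stages would be divisible by all primes, although the limit is $0$.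

So one needs a reason why a single $a$ serves infinitely many stages. In characteristic $p$ the reason is that the stages $t=p^r$ are Frobenius pullbacks of the first one, and that Frobenius pullback preserves a suitable form of freeness. In characteristic $0$ the reason is that the limit is finitely generated over a ring of differential operators, with one denominator $a$.

## 5. Good modules over $U=(S/NS)_{[a]}$

This section makes generic freeness work in the power case and proves its compatibility with Frobenius. From now until the end of Section 7 fix a minimal prime $N$ of the Noetherian ring $R$. Put $A=R_N$ (Artinian local), $N_A=NA$, $R_0=R/N$, $K=\operatorname{Frac}R_0=A/N_A$, and $S_0=S/NS$, which is $R_0[x]$ or $R_0[[x]]$, a domain. "After shrinking" means: after replacing $a\in R\setminus N$ by a multiple $aa'$ with $a'\notin N$. This is allowed finitely often. Put $U=(S_0)_{[a]}$, a Noetherian domain. Let $\Omega=K[x]$ or $K[[x]]$ and $\Omega_A=A[x]$ or $A[[x]]$.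

In the power case $S_{[a]}/(x)^m=R_a[x]/(x)^m$: the element $a$ becomes invertible, and then every $g\in W_a$ is a unit plus a nilpotent. Also $(x)$ lies in the Jacobson radical of $S_{[a]}$ and of $U$: if $w\in W_a$ and $v\in(x)S$, then $w+v\in W_a$, so $1+v/w$ is a unit.

In the poly case $S_\Sigma=\Omega_A$. In the power case $S_\Sigma/(x)^m=A[x]/(x)^m$, so $\Omega_A$ is the $x$-adic completion of the local ring $S_\Sigma$. So $S_\Sigma\to\Omega_A$, and likewise $S_{0,\Sigma}\to\Omega$, are faithfully flat. For an $S_0$-module $Q$, $Q\otimes_S\Omega_A=Q\otimes_{S_0}\Omega$. Flat base change gives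
$$H^i(M)\otimes_S\Omega_A=H^i_J(\Omega_A\otimes_AM_N).\tag{1}$$
If an $S_{[a]}$-module $Q$ is tf, then $Q\to Q_\Sigma\to Q_\Sigma\otimes_{S_\Sigma}\Omega_A$ is injective. We use this repeatedly.

**Lemma 5.1.** If $M$ is finitely generated and $H^i(M)_{[a]}$ is tf, then $\operatorname{Ass}_{S_{[a]}}H^i(M)_{[a]}$ is finite.

*Proof.* These primes miss $\Sigma$, so they correspond to $\operatorname{Ass}_{S_\Sigma}H^i(M)_\Sigma$. By Lemma 2.2(b) and (1) the latter are contractions of $\operatorname{Ass}_{\Omega_A}H^i_J(\Omega_A\otimes_AM_N)$, which is finite by Corollary 3.5 applied to the Artinian local ring $A$. $\square$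

So the second assertion of Theorem 2 follows from the first.

**Definition 5.2.** A finitely generated $U$-module $Q$ is *good* if $Q$ (poly), resp. $\operatorname{gr}_xQ=\bigoplus_mx^mQ/x^{m+1}Q$ (power), is free over $R_{0,a}$.

In the power case each $x^mQ/x^{m+1}Q$ is a direct summand of a free module, so projective over $R_{0,a}$. Hence each $Q/x^mQ$, an iterated extension of these, is projective. For example $U$ is good, with $\operatorname{gr}_xU=R_{0,a}[x]$. If $b\in R_0$ is neither zero nor a unit in $R_{0,a}$, then $U/bU$ is not good, and it becomes $0$, hence good, after inverting a lift of $b$.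

**Lemma 5.3.** Every finitely generated $U$-module becomes good after shrinking, and goodness persists under shrinking.

*Proof.* Poly: apply Fact 4.1 over $R_{0,a}$. Power: write $Q=Q'_{[a]}$ with $Q'$ finitely generated over $S_0$. Elements of $W_{aa'}$ act on $x^mQ'/x^{m+1}Q'$ through their constant terms, so exactness of localization gives $\operatorname{gr}_x(Q_{[aa']})=(\operatorname{gr}_xQ')_{aa'}$. Apply Fact 4.1 to $\operatorname{gr}_xQ'$, a finitely generated module over $\operatorname{gr}_xS_0=R_0[x]$. Persistence holds because localizations of free modules are free. $\square$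

**Lemma F.** A good $Q$ is $R_0$-flat and tf.

*Proof.* In the poly case $Q$ is free over the domain $R_{0,a}$, and $\Sigma$ acts through nonzero elements of $R_0$.

Power case, tf. Let $0\ne u\in Q$. By Krull's theorem $Q$ is $x$-adically separated, so $u\in x^mQ\setminus x^{m+1}Q$ for some $m$. For $g\in\Sigma$ we have $gu\equiv g_0u\not\equiv0$ modulo $x^{m+1}Q$, since $g_0\ne0$ in $R_0$ and $x^mQ/x^{m+1}Q$ is torsion-free over $R_{0,a}$.

Power case, flatness. Let $I$ be an ideal of $R_{0,a}$. The module $I\otimes_{R_{0,a}}Q$ is finitely generated over $U$, so $x$-adically separated. The map $(I\otimes Q)/x^m(I\otimes Q)=I\otimes(Q/x^mQ)\to Q/x^mQ$ is injective because $Q/x^mQ$ is projective over $R_{0,a}$. So an element of $\ker(I\otimes Q\to Q)$ lies in $\bigcap_mx^m(I\otimes Q)=0$. $\square$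

**Lemma T.** Let $\operatorname{char}K=p$, $F$ the Frobenius of $U$, $Q$ good. Then for all $r\ge0$: (a) $\operatorname{Tor}_1^U(Q,{}^{F^r}U)=0$; (b) $F^{r*}Q=Q\otimes_{U,F^r}U$ is tf.

For a small instance let $R_0=\mathbb F_p[u]$, $U=R_0[x]$, $Q=U/(x-u)$, which is free of rank $1$ over $R_0$. Then $F^{r*}Q=U/(x^{q}-u^{q})$ with $q=p^r$, which is free of rank $q$.

*Proof.* **Step 1: factor Frobenius into a part on coefficients and a part on variables.** Let $q=p^r$. On $S_0$ write $F^r=\Phi\sigma$, where $\sigma$ raises coefficients to the $q$-th power and fixes $x$, and $\Phi$ is the $R_0$-linear map $X_i\mapsto X_i^q$. Let $\overline W$ be the image of $W_a$ in $S_0$. Both maps preserve $\overline W$, since $\sigma$ raises the constant term to the $q$-th power and $\Phi$ keeps it. So they act on $U$. Via $\Phi$, $S_0$ is free over $S_0$ on the monomials with exponents $<q$. Inverting $\Phi(\overline W)\subseteq\overline W$ inverts $\overline W$, because $g^q=\Phi(\sigma(g))$. So $U=S_0\otimes_{S_0,\Phi}U$ is free over $U$ via $\Phi$. We have $F^{r*}=\Phi^*\sigma^*$.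

**Step 2: the poly case.** Here $\sigma:U\to U$ is the base change of $F^r:R_{0,a}\to R_{0,a}$ to $R_{0,a}[x]$. So $\sigma^*Q=Q\otimes_{R_{0,a},F^r}R_{0,a}$ is free over $R_{0,a}$, and $\operatorname{Tor}_1^U(Q,{}^\sigma U)=\operatorname{Tor}_1^{R_{0,a}}(Q,{}^{F^r}R_{0,a})=0$. As $\Phi$ is free and $R_0$-linear, (a) follows, and $F^{r*}Q$ is a direct sum of copies of $\sigma^*Q$ as an $R_{0,a}$-module, hence free, hence tf.

**Step 3: (a) in the power case, by reducing modulo powers of $x$.** If $Y$ is a module over $U/(x)^m=R_{0,a}[x]/(x)^m$, then $\sigma^*Y=Y\otimes_{R_{0,a},F^r}R_{0,a}$. Let $0\to Q_1\to G\to Q\to0$ be exact with $G$ finite free over $U$. The sequence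
$$0\to Q_1/(Q_1\cap x^mG)\to G/x^mG\to Q/x^mQ\to0$$
splits over $R_{0,a}$, so it stays exact under $\sigma^*$. Let $\nu\in\ker(\sigma^*Q_1\to\sigma^*G)$. Its image in $\sigma^*(Q_1/(Q_1\cap x^mG))$ vanishes, so $\nu$ lies in the image of $\sigma^*(Q_1\cap x^mG)$. By Artin–Rees $Q_1\cap x^mG\subseteq x^{m-c'}Q_1$ with $c'$ fixed. Since $\sigma$ fixes $x$, $\nu\in x^{m-c'}\sigma^*Q_1$ for all $m\ge c'$. As $\sigma^*Q_1$ is finitely generated over $U$, it is $x$-adically separated, so $\nu=0$. So $\sigma^*Q_1\to\sigma^*G$ is injective, and by flatness of $\Phi$ so is $F^{r*}Q_1\to F^{r*}G$. This is (a).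

**Step 4: (b) in the power case.** We have $\sigma^*Q/x^m\sigma^*Q=\sigma^*(Q/x^mQ)$. The $R_{0,a}$-split sequences $0\to x^mQ/x^{m+1}Q\to Q/x^{m+1}Q\to Q/x^mQ\to0$ give $\operatorname{gr}_x\sigma^*Q=\operatorname{gr}_xQ\otimes_{R_{0,a},F^r}R_{0,a}$, which is free. So $\sigma^*Q$ is good, hence tf. As a $U$-module via $\Phi$, $F^{r*}Q$ is a direct sum of copies of $\sigma^*Q$. For $g\in\Sigma$, $g^q$ acts on $F^{r*}Q$ as $\Phi(\sigma(g))$, that is, as $\sigma(g)$ on these copies; and $\sigma(g)$ has constant term $g_0^q\ne0$ in $R_0$. So $g^q$, hence $g$, is a nonzerodivisor on $F^{r*}Q$. $\square$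

**Lemma 5.4.** Let $\operatorname{char}K=p$ and let $E'\xrightarrow{d'}E\xrightarrow{d}E''$ be a complex of finitely generated $U$-modules such that $\operatorname{im}d$ and $\operatorname{coker}d$ are good. Then $F^{r*}(\ker d/\operatorname{im}d')=\ker(F^{r*}d)/\operatorname{im}(F^{r*}d')$ for all $r$.

*Proof.* By Lemma T(a) for $\operatorname{coker}d$, $F^{r*}\operatorname{im}d\to F^{r*}E''$ is injective. By Lemma T(a) for $\operatorname{im}d$, $0\to F^{r*}\ker d\to F^{r*}E\to F^{r*}\operatorname{im}d\to0$ is exact. So $F^{r*}\ker d=\ker(F^{r*}d)$. The rest is right exactness. $\square$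

## 6. Theorem 2 when $\operatorname{char}K=p$: Frobenius on a filtration spectral sequence

**The case $M=R/N$.** Shrink so that the images and cokernels of the differentials of $K(f;U)$ and all $H^i(f;U)$ are good. Since $F^{r*}K(f;U)=K(f^{p^r};U)$, Lemma 5.4 gives $H^i(f^{p^r};U)=F^{r*}H^i(f;U)$, which is tf by Lemma T(b). So $H^i(R_0)_{[a]}=\varinjlim_rH^i(f^{p^r};U)$ is tf. One $a$ serves all $r$.

**Where nilpotents interfere.** A general $M$ has, after shrinking, a filtration with quotients $R_{0,a}$. But an extension $0\to M'\to M''\to R_{0,a}\to0$ gives connecting maps $\delta:H^i(R_0)_{[a]}\to H^{i+1}(M')_{[a]}$, and $H^{i+1}(M'')_{[a]}$ contains $\operatorname{coker}\delta$, which need not be tf even though the target of $\delta$ is. The ring $A$ may contain $p\ne0$, so Frobenius is not additive on $A$ and does not act on $M$. The way out is that after base change to $\Omega_A$ there is a coefficient ring $C\to A$ that carries a lift of Frobenius, and that $V=M_N$ with a suitable filtration comes from a filtered $\mathbb Z$-module, on which Frobenius acts trivially.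 The compatibility obtained over $\Omega_A$ is then pulled back to $U$ by the injectivity of tf modules into their base change.

We use the structure theory of complete local rings (Cohen; Matsumura, *Commutative Ring Theory*, 28.3, 29.1, 29.2).

**Fact 6.1.** Complete local rings containing a field have coefficient fields. For each field $K$ of characteristic $p$ there is a complete DVR $W$ with uniformizer $p$ and residue field $K$. For such $W$ and a complete local ring $A$ with residue field $k_A$, every field map $K\to k_A$ is induced by a local map $W\to A$.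

Let $V=M_N$. If $V=0$, then $M_a=0$ after shrinking and there is nothing to do. Assume $V\ne0$ and let $p^kA=0$ with $k\ge1$. Choose $W$ with residue field $K$ and $W\to A$ inducing the identity on $K$; put $C=W/p^kW\to A$. The composition factors of $A$ and of $V$ over $A$ are copies of $K=C/p$, so $A$ and $V$ are finite length $C$-modules.

**Lemma 6.2 (adapted flag).** There are $A$-submodules $V=V^0\supset\cdots\supset V^L=0$, elements $e_j\in V^j$ with $V^j/V^{j+1}=K\bar e_j\cong K$, and a $C$-decomposition $V=\bigoplus_tCw_t$, $Cw_t\cong C/p^{n_t}$, with $\{e_j\}=\{p^mw_t:0\le m<n_t\}$ (bijectively).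

For example let $A=\mathbb Z/4$ and $V=\mathbb Z/4\,w_1\oplus\mathbb Z/2\,w_0$. The flag $V\supset\langle w_0,2w_1\rangle\supset\langle2w_1\rangle\supset0$ with $e_0=w_1$, $e_1=w_0$, $e_2=2w_1$ is adapted.

*Proof.* **Step 1: choose the generators, by refining the filtration of the $p$-torsion by divisibility.** Let $B_b=\{v\in V:p^bv=0\}$ and $Y_b=p^{b-1}V\cap B_1=p^{b-1}B_b$, so $B_1=Y_1\supseteq Y_2\supseteq\dots\supseteq Y_{k+1}=0$. Refine this to a strict chain of $A$-submodules $B_1=T^0\supset\dots\supset T^h=0$ with quotients $\cong K$ and $Y_b=T^{j_b}$. For $0\le t<h$ choose $z_t\in T^t\setminus T^{t+1}$, let $n_t$ be maximal with $T^t\subseteq Y_{n_t}$, and write $z_t=p^{n_t-1}w_t$. Now $B_1$ is a vector space over $C/p=K$, the $T^t$ are subspaces with one-dimensional successive quotients, and $t\ge j_b\iff T^t\subseteq Y_b\iff n_t\ge b$. So $Y_b$ has $K$-basis $\{z_t:n_t\ge b\}$. Since $p^{n_t-1}w_t=z_t\ne0=pz_t$, $Cw_t\cong C/p^{n_t}$.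

**Step 2: show $V=\bigoplus Cw_t$.** In a relation with some nonzero term, each nonzero term is (unit)$\,\cdot p^{m_t}w_t$ with $m_t<n_t$. Multiply by $p^e$ with $e=\max(n_t-1-m_t)$: terms attaining the maximum become (unit)$\,\cdot z_t$, the others vanish. This contradicts the independence of the $z_t$. So the sum is direct. It is all of $V=B_k$: if $u\in B_b$, then $p^{b-1}u\in Y_b$, so $p^{b-1}u=\sum_{n_t\ge b}c_tz_t=p^{b-1}\sum c_tp^{n_t-b}w_t$, whence $u\in\sum Cw_t+B_{b-1}$; induct on $b$.

**Step 3: build the flag.** Take the $A$-submodules $V^{(b,t)}=\{v\in B_b:p^{b-1}v\in T^t\}$ for $b=k,k-1,\dots,1$ and $j_b\le t\le h$. Here $V^{(b,j_b)}=B_b$ and $V^{(b,h)}=B_{b-1}$, so they form one descending chain. For $j_b\le t<h$ the quotient $V^{(b,t)}/V^{(b,t+1)}$ embeds via $p^{b-1}$ into $T^t/T^{t+1}\cong K$, and contains the class of $p^{n_t-b}w_t\mapsto z_t\ne0$. So it is $K$, generated by that class. These elements, one for each $(b,t)$ with $1\le b\le n_t$, are the $e_j$. $\square$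

**Descent of the flag to $\mathbb Z$.** The aim is to write $(V,V^\bullet)$ as $C\otimes$ a filtered $\mathbb Z$-module. Let $V_{\mathbb Z}=\bigoplus_t(\mathbb Z/p^{n_t})w_t$ and let $\operatorname{Fil}^jV_{\mathbb Z}$ be the $\mathbb Z$-span of the $e_{j'}$ with $j'\ge j$. Then $V=C\otimes_{\mathbb Z}V_{\mathbb Z}$. Since $C$ is flat over $\mathbb Z/p^k$ and $V^j$ is the $C$-span of the $e_{j'}$, $j'\ge j$, we get $V^j=C\otimes_{\mathbb Z}\operatorname{Fil}^jV_{\mathbb Z}$. Also $\operatorname{gr}^jV_{\mathbb Z}=\mathbb F_p\bar e_j$: $pe_j$ is $0$ or some $e_{j'}$; as $pe_j\in V^{j+1}$ and $e_{j'}\notin V^{j'+1}$, we have $j'>j$. So $\operatorname{gr}^j$ is generated by $\bar e_j$ and killed by $p$, and $C\otimes\operatorname{gr}^jV_{\mathbb Z}=V^j/V^{j+1}\ne0$.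

**Descent of the flag to $R_a$.** After shrinking, $M_a\to V$ is injective. Let $M^j$ be the preimage of $V^j$ in $M_a$. Then $M^j/M^{j+1}$ is a finitely generated $R_{0,a}$-submodule of $K\bar e_j$ with localization $K\bar e_j$. After shrinking, $M^j/M^{j+1}=R_{0,a}\bar e_j$ for all $j$.

**A Frobenius lift at the generic point.** The aim is to find powers of the generators that are compatible with a lift of Frobenius. Let $\Omega_C=C[x]$ or $C[[x]]$. As $A$ is finite over $C$, $\Omega_A=A\otimes_C\Omega_C$, and $\Omega_C/p=\Omega$. By Fact 6.1 there is a local map $W\to C$ inducing Frobenius on $K$. It kills $p^k$, so it induces $\varphi:C\to C$ with $\varphi(c)\equiv c^p$ mod $p$. Extend $\varphi$ to $\Omega_C$ by $X_i\mapsto X_i^p$; then $\varphi(u)\equiv u^p$ mod $p$.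

Choose $f'_m\in\Omega_C$ with the same image in $\Omega$ as $f_m$. Let $I=N_A\Omega_A$, a nilpotent ideal containing $p$. In $\Omega_A$, $f_m\equiv f'_m$ mod $I$. If $u=v+w$ with $w\in I^j$, $j\ge1$, then $u^p-v^p$ is a combination of terms divisible by $pw$ and of $w^p$, so $u^p\equiv v^p$ mod $I^{j+1}$. So for $\ell$ large, $f_m^{p^\ell}=f_m'^{\,p^\ell}$ in $\Omega_A$ for all $m$. Take also $\ell\ge k-1$. In the same way, with the ideal $(p)$ of $\Omega_C$, $\varphi(f'_m)\equiv f_m'^{\,p}$ mod $p$ implies that the $p^{\ell+r}$-th powers of the two sides agree mod $p^{\ell+r+1}$, hence are equal. Thus $\varphi(f_m'^{\,p^{\ell+r}})=f_m'^{\,p^{\ell+r+1}}$ for all $r\ge0$, and by induction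
$$\varphi^r(f_m'^{\,p^\ell})=f_m'^{\,p^{\ell+r}}\quad\text{in }\Omega_C.\tag{2}$$

**The spectral sequences.** Recall that a complex with a finite filtration by subcomplexes $F^0\supseteq\cdots\supseteq F^L=0$ has a spectral sequence with $E_1=H(\operatorname{gr})$, $E_{s+1}=H(E_s,d_s)$, where $d_s$ is induced by $d$ and raises filtration degree by $s$ and total degree by $1$. Since $d_s=0$ for $s\ge L$, $E_L=E_\infty$ is the associated graded of the cohomology. Filtered maps induce maps of all pages.

Let $X_r$ be the Koszul complex of $f^{p^{\ell+r}}$ on $S_{[a]}$. Then $H^i(M)_{[a]}=\varinjlim_rH^i(X_r\otimes_RM)$. Filter $X_r\otimes_RM=X_r\otimes_RM_a$ by $X_r\otimes_RM^j$. With filtration degree $j$ and total degree $i$,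
$$E_1^{j,i}(r)=H^i(f^{p^{\ell+r}};U)\,\bar e_j,\qquad d_s:E_s^{j,i}(r)\to E_s^{j+s,i+1}(r).$$
All pages consist of finitely generated $U$-modules with $U$-linear $d_s$ (everything is $S_{[a]}$-linear and $N$ kills $E_1$), and they are compatible with shrinking.

Base change along the flat map $S_{[a]}\to\Omega_A$ gives the spectral sequence ${}^\Omega E_s(r)$ of
$$K(f^{p^{\ell+r}};\Omega_A)\otimes_AV=\mathcal K_r\otimes_CV=\mathcal K_r\otimes_{\mathbb Z}V_{\mathbb Z},\qquad\mathcal K_r=K(f'^{\,p^{\ell+r}};\Omega_C),$$
filtered by $\mathcal K_r\otimes_{\mathbb Z}\operatorname{Fil}^jV_{\mathbb Z}$; here we used $f_m^{p^{\ell+r}}=f_m'^{\,p^{\ell+r}}$ in $\Omega_A$. By (2), applying $\varphi^r$ to coordinates is a $\varphi^r$-semilinear map of complexes $\mathcal K_0\to\mathcal K_r$. Tensoring with $(V_{\mathbb Z},\operatorname{Fil})$ over $\mathbb Z$ gives a filtered map, hence maps $\Theta_s:{}^\Omega E_s(0)\to{}^\Omega E_s(r)$ that commute with $d_s$, each $\Theta_{s+1}$ induced by $\Theta_s$. They are $F^r$-semilinear over $\Omega$, since $\Omega_C$ acts on these pages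 through $\Omega$ and $\varphi^r$ induces $F^r$ on $\Omega$. The map $\Theta_1:H^i(f^{p^\ell};\Omega)\bar e_j\to H^i(f^{p^{\ell+r}};\Omega)\bar e_j$ is induced by $F^r$ on coordinates.

**Claim 6.3.** After shrinking finitely often (independently of $r$), for $1\le s\le L$ all $E_s^{j,i}(0)$ are good. Moreover for all $r$ there are $F^r$-semilinear maps $\theta_s:E_s(0)\to E_s(r)$, compatible with $\Theta_s$ under $E_s\to{}^\Omega E_s$, whose linearizations $F^{r*}E_s(0)\to E_s(r)$ are isomorphisms.

*Proof.* These properties persist under shrinking: $\theta_s$ extends by $\theta_s(z/w)=\theta_s(z)/w^{p^r}$, and $F^{r*}$ commutes with localization.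

**Step $s=1$: Koszul cohomology commutes with Frobenius pullback.** Let $\theta_1$ be induced by $F^r$ on coordinates, $K(f^{p^\ell};U)\to K(f^{p^{\ell+r}};U)=F^{r*}K(f^{p^\ell};U)$. It is compatible with $\Theta_1$. Shrink so that $E_1(0)$ and the images and cokernels of the differentials of $K(f^{p^\ell};U)$ are good. By Lemma 5.4 the linearization of $\theta_1$ is an isomorphism.

**Step $s\to s+1$: transfer commutation with $d_s$ from $\Omega_A$ to $U$.** By Lemma T(b), $E_s(r)\cong F^{r*}E_s(0)$ is tf, so $E_s(r)\to{}^\Omega E_s(r)$ is injective. For $z\in E_s(0)$ the element $d_s\theta_sz-\theta_sd_sz$ maps to $d_s\Theta_sz-\Theta_sd_sz=0$. So $\theta_s$ commutes with $d_s$. It therefore induces $\theta_{s+1}$, compatible with $\Theta_{s+1}$, and under $F^{r*}E_s(0)\cong E_s(r)$ we have $d_s(r)=F^{r*}(d_s(0))$. Shrink so that $E_{s+1}(0)$ and the images and cokernels of $d_s(0)$ are good. Lemma 5.4 shows that the linearization of $\theta_{s+1}$ is an isomorphism. $\square$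

**End of the proof in case (i).** For every $r$, $E_L(r)\cong F^{r*}E_L(0)$ is tf by Lemma T(b). So $H^i(X_r\otimes_RM)$, having a finite filtration with tf quotients, is tf, and so is the direct limit $H^i(M)_{[a]}$. With Lemma 5.1 this proves Theorem 2 in case (i), and in case (iii) when $\operatorname{char}K=p$.

## 7. Theorem 2 when $\operatorname{char}K=0$: functional equations and Koszul generators

In characteristic $0$ the single denominator comes from a functional equation. We use the following.

**Fact 7.1** (Bernstein; Björk, loc. cit.; Mebkhout–Narváez-Macarro 1991). For $k$ an algebraically closed field of characteristic $0$, $B=k[x]$ or $k[[x]]$, $0\ne f\in B$, there are $0\ne b(s)\in k[s]$ and $P(s)\in D_{B/k}[s]$ with $P(s)f^{s+1}=b(s)f^s$.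

For $f=X_1$: $\partial_1f^{s+1}=(s+1)f^s$. The polynomial $b$ has coefficients in $k$. We need rational coefficients, so that $b(-j)$ becomes a rational number that is nonzero for $j\gg0$ rather than an uncontrolled element of $k$.

**Lemma 7.2.** In Fact 7.1 one can take $0\ne b\in\mathbb Q[s]$.

*Proof.* **Step 1: set up a chain of lattices on which $s$ satisfies shifted equations.** Let $\mathcal M=B_f[s]f^s$, with $\partial_i(us^jf^s)=(\partial_i(u)s^j+s^{j+1}u\,\partial_i(f)/f)f^s$. Let $\mathcal D=D_{B/k}$ and $L_m=\mathcal D[s]f^{s+m}$ for $m\in\mathbb Z$, so $L_{m+1}\subseteq L_m$. Let $b$ be the minimal polynomial of $s$ on $L_0/L_1$; it exists by Fact 7.1. The bijection $u(s)f^s\mapsto u(s+1)f\cdot f^s$ of $\mathcal M$ is $\mathcal D$-linear, carries $L_m$ onto $L_{m+1}$, and turns multiplication by $s$ into multiplication by $s+1$. So $b(s+m)L_m\subseteq L_{m+1}$ for all $m\in\mathbb Z$. On $k[s]$-modules killed by a nonzero polynomial, passing to the generalized $\lambda$-eigenspace $(\ )_\lambda$ of $s$ is exact.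

**Step 2: isolate one root $\lambda$ in a stable module $E$.** Let $\lambda$ be a root of $b$ and pick $k_0>0$ with $b(\lambda+i)\ne0$ for $|i|\ge k_0$. Then $(L_i/L_{i+1})_\lambda=0$ for $|i|\ge k_0$, so for $j,l\ge k_0$ the natural maps between the various $(L_{-j}/L_l)_\lambda$ are isomorphisms. Call this module $E$. It has $(L_0/L_1)_\lambda$ as a subquotient, which is nonzero because otherwise $b/(s-\lambda)$ would kill $L_0/L_1$. So $E\ne0$. Let $m\ge1$ be minimal with $(s-\lambda)^mE=0$.

**Step 3: differentiate the constants.** Let $\delta$ be a derivation of $k$. Extend it to $B$ coefficientwise, to $B_f$, and to $\mathcal M$ by $\delta(us^jf^s)=(\delta(u)s^j+s^{j+1}u\,\delta(f)/f)f^s$. It commutes with $s$ and with all $\partial_i$ (the commutator with $\partial_i$ is $s(\delta(\partial_if/f)-\partial_i(\delta f/f))=0$), satisfies $[\delta,u]=\delta(u)$ for $u\in B$, and $\delta(f^{s+l})=(s+l)\delta(f)f^{s+l-1}$. So $\delta L_l\subseteq L_{l-1}$, and $\delta$ induces maps $L_{-j}/L_l\to L_{-j-1}/L_{l-1}$. From $\delta\circ(s-\lambda)=(s-\lambda)\circ\delta-\delta(\lambda)$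 we get
$$\delta\circ(s-\lambda)^m=(s-\lambda)^m\circ\delta-m\,\delta(\lambda)(s-\lambda)^{m-1}.\tag{3}$$

**Step 4: conclude $\delta(\lambda)=0$.** Let $j\ge k_0$, $l>k_0$, $u\in(L_{-j}/L_l)_\lambda=E$, and let $\bar u$ be the corresponding element of $(L_{-j-1}/L_{l-1})_\lambda=E$. By (3), $(s-\lambda)^m\delta(u)=m\,\delta(\lambda)(s-\lambda)^{m-1}\bar u$. Hence $(s-\lambda)^{m+1}\delta(u)=0$, so $\delta(u)$ lies in the generalized eigenspace $E$, so $(s-\lambda)^m\delta(u)=0$, and $m\,\delta(\lambda)(s-\lambda)^{m-1}\bar u=0$. Here $\bar u\in E$ is arbitrary, so minimality of $m$ gives $\delta(\lambda)=0$. If $\lambda$ were transcendental over $\mathbb Q$, the derivation $d/d\lambda$ of $\mathbb Q(\lambda)$ would extend to $k$. So every root of $b$ is algebraic over $\mathbb Q$, and $b$ divides a nonzero polynomial in $\mathbb Q[s]$. $\square$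

For a ring $E$ with commuting derivations $\partial_1,\dots,\partial_n$ let $E\langle\partial\rangle$ be the ring of operators $\sum e_\alpha\partial^\alpha$, with $\partial_ie=e\partial_i+\partial_i(e)$. Filtered by order, it has $\operatorname{gr}E\langle\partial\rangle=E[\xi_1,\dots,\xi_n]$. So it is left Noetherian if $E$ is Noetherian.

**Lemma 7.3.** Let $E$ be a Noetherian $\mathbb Q$-algebra with commuting derivations $\partial_i$. A finitely generated $E\langle\partial\rangle$-module $X$ has finitely many associated primes over $E$.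

*Proof.* Take a good filtration $F_\bullet X$. Then $\operatorname{Ass}_EX=\bigcup_d\operatorname{Ass}_EF_dX\subseteq\bigcup_d\operatorname{Ass}_E(F_d/F_{d-1})=\operatorname{Ass}_E(\operatorname{gr}X)$. By Lemma 2.2(a) this is the set of contractions of $\operatorname{Ass}_{E[\xi]}(\operatorname{gr}X)$, which is finite since $\operatorname{gr}X$ is finitely generated over $E[\xi]$. $\square$

**Lemma 7.4.** Let $\operatorname{char}K=0$. After shrinking, every $H^i(R_0)_{[a]}\otimes\mathbb Q$ is finitely generated over $\mathcal D:=(S_{[a]}\otimes\mathbb Q)\langle\partial\rangle$.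

*Proof.* **Step 1: a functional equation as a linear system.** Let $0\ne g\in S_0$ and $O=S_{0,\Sigma}=\bigcup_aU$. In the poly case $O=K[x]\to\overline K[x]$ is faithfully flat. In the power case $O$ is local, its maximal ideal is generated by the regular sequence $x$, and $K\subseteq O$ is its residue field, so $O\to\overline K[[x]]$ is faithfully flat by the local criterion. By Lemma 7.2 and scaling there is an equation $\sum_{|\alpha|,j\le d}c_{\alpha j}s^j\partial^\alpha g^{s+1}=b(s)g^s$ over $\overline K[x]$, resp. $\overline K[[x]]$, with $0\ne b\in\mathbb Z[s]$. By induction on $|\alpha|$, $\partial^\alpha g^{s+1}=q_\alpha(s)g^{s+1-|\alpha|}$ with $q_\alpha\in S_0[s]$. Multiplying by $g^{d-s}$, the equation is equivalent to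
$$\sum_{|\alpha|,j\le d}c_{\alpha j}s^jq_\alpha(s)g^{d+1-|\alpha|}=b(s)g^d.\tag{4}$$
Comparing powers of $s$, (4) is a finite linear system over $S_0$ in the unknowns $c_{\alpha j}$. It is solvable after a faithfully flat extension of $O$, hence in $O$. After shrinking, $c_{\alpha j}\in U$.

**Step 2: specialize $s$.** Let $t\ge0$ be such that $b(-j)\ne0$ for all integers $j>t$. Setting $s=-j$ gives $b(-j)g^{-j}\in U\langle\partial\rangle g^{-j+1}$. Over $\mathbb Q$ the integer $b(-j)$ is invertible, so $(U\otimes\mathbb Q)_g$ is generated by $g^{-t}$ over $\mathcal D$.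

**Step 3: pass to cohomology.** Apply this to all nonzero images in $S_0$ of products of the $f_m$ (finitely many shrinkings). All terms of $(\check C\otimes_RR_0)_{[a]}\otimes\mathbb Q$ are finitely generated over the left Noetherian ring $\mathcal D$, so its cohomology is. $\square$

By Lemma 7.3 with $E=S_{[a]}\otimes\mathbb Q$, only finitely many $P\in\operatorname{Ass}_{S_{[a]}}H^i(R_0)_{[a]}$ satisfy $P\cap\mathbb Z=0$, meaning that $P$ contains no nonzero integer. Those among them that meet $\Sigma$ disappear after shrinking: for $g\in S$ in $P\cap\Sigma$ replace $a$ by $ag$ (poly) or $ag_0$ (power), so that $g\in W_a$. It remains to control the $P$ that contain a prime number. In case (ii), take $a$ with $\mathbb Q\subseteq R_a$; then there are none. In case (iii) we use that in characteristic $p$ the Koszul classes generate local cohomology.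

**Lemma G.** Let $k$ be a field of characteristic $p$, $B=k[x]$ or $k[[x]]$, $J=(f)$. The image $Z$ of Koszul cohomology $H^i(f;B)$ in $H:=H^i_J(B)$ generates $H$ as a $D_{B/k}$-module.

For $n=1$ and $f=x$ we have $H=B_x/B$ and $Z=k\cdot\overline{x^{-1}}$, and $\partial^{[m]}x^{-1}=(-1)^mx^{-m-1}$; so $Z$ does generate $H$.

*Proof.* Write $D$ for $D_{B/k}$.

**Step 1: reduce to $k$ perfect.** Let $k'$ be the perfect closure and $B'=k'[x]$, resp. $k'[[x]]$, faithfully flat over $B$. Then $B'\otimes_BH=H^i_J(B')$, and the image of $H^i(f;B')$ in it is $Z'=B'\otimes_BZ$. By the product formula $D_{B'/k'}Z'$ lies in the $B'$-span of $DZ$, that is, in $B'\otimes_BDZ$. So $D_{B'/k'}Z'=H^i_J(B')$ implies $B'\otimes_B(H/DZ)=0$ and $H=DZ$.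

**Step 2: describe $D^{(e)}$-submodules by Frobenius.** Let $k$ be perfect and $q=p^e$. Frobenius on the Čech complex gives $F:H\to H$. As $F^e:B\to B$ is flat and $F^{e*}B_g=B_{g^q}=B_g$, we get $F^{e*}H=B\otimes_{F^e}H\cong H$ via $s\otimes u\mapsto sF^e(u)$. For $\delta\in D^{(e)}$ we have $\delta(sF^e(u))=\delta(s)F^e(u)$, because on $B_g=B\otimes_{B^q}(B^q)_{g^q}$ the operator $\delta$ acts as $\delta\otimes1$. As $B$ is finite free over $B^q$ and $D^{(e)}=\operatorname{End}_{B^q}(B)$ (Lemma 3.2), Morita equivalence says that the $D^{(e)}$-submodules of $H\cong B\otimes_{F^e}H$ are exactly the $BF^e(L')$ with $L'\subseteq H$ a $B$-submodule.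

**Step 3: exhaust $H$ by Frobenius translates of $Z$.** Let $Z_e=BF^e(Z)$. The maps $K(f^q;B)\to\check C$, $e_I\mapsto1/f_I^q$, are compatible with Frobenius on coordinates $K(f)\to K(f^q)$ and with $F^e$ on $\check C$; and $H^i(f^q;B)=F^{e*}H^i(f;B)$ by flatness. So $Z_e$ is the image of $H^i(f^q;B)$. Hence $Z=Z_0\subseteq Z_1\subseteq\cdots$ and $\bigcup_eZ_e=H$.

**Step 4: use finite length.** If $L\subseteq H$ is a $D$-submodule, so is $BF^e(L)$: for each $e'$ we have $L=BF^{e'}(L')$ for some $B$-submodule $L'$, so $BF^e(L)=BF^{e+e'}(L')$ is $D^{(e+e')}$-stable. Hence $DZ_e\subseteq BF^e(DZ)$. The chain $DZ_e$ has union $H$, and $H$ has finite $D$-length (Fact 3.3), so $H=DZ_e=BF^e(DZ)$ for some $e$. By flatness $BF^e(DZ)\cong F^{e*}(DZ)$. Thus $F^{e*}(H/DZ)=0$, and $H=DZ$ because $F^e$ is faithfully flat. $\square$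

**Lemma 7.5.** Let $\operatorname{char}K=0$ and $\dim R/N\le1$. After shrinking, no $P\in\operatorname{Ass}_{S_{[a]}}H^i(R_0)_{[a]}$ contains a prime number.

*Proof.* **Step 1: locate such a $P$.** Let $p\in P$. As $p\notin N$, $N\subseteq P$ and $\dim R/N\le1$, the contraction of $P$ to $R$ is a maximal ideal $\mathfrak m\supsetneq N$, with $a\notin\mathfrak m$, and $\kappa=R/\mathfrak m$ has characteristic $p$. Elements of $W_a$ are units in $B_\kappa:=S/\mathfrak mS=\kappa[x]$, resp. $\kappa[[x]]$. So $S_{[a]}/\mathfrak mS_{[a]}=U\otimes_{R_0}\kappa=B_\kappa$ and $H^i(\kappa)_{[a]}=H^i(\kappa)$.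

**Step 2: lift Koszul classes from $\kappa$, uniformly in $\mathfrak m$.** Let $G^\bullet=K(f;U)$. Shrink, once and independently of $\mathfrak m$, so that all $G^i/\operatorname{im}d^{i-1}$ are good, hence $R_0$-flat by Lemma F. Since $G^\bullet$ is $R_0$-flat, all $\operatorname{im}d^i$ are flat. So $\operatorname{im}(d^i)\otimes\kappa\to G^{i+1}\otimes\kappa$ is injective, and $0\to\ker(d^i)\otimes\kappa\to G^i\otimes\kappa\to\operatorname{im}(d^i)\otimes\kappa\to0$ is exact (tensor products over $R_0$). Hence $\ker(d^i)\otimes\kappa=\ker(d^i\otimes\kappa)$, and $H^i(f;U)\to H^i(f;B_\kappa)$ is surjective.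

**Step 3: lift all of local cohomology.** The image of the $D$-linear map $H^i(R_0)_{[a]}\to H^i(\kappa)$ is a $D$-submodule which by Step 2 contains the image of $H^i(f;B_\kappa)$. By Lemma G it is everything:
$$H^i(R_0)_{[a]}\to H^i(\kappa)\ \text{ is surjective for all }i.\tag{5}$$

**Step 4: pass to finite length modules.** Write $\mathcal R=R_{0,\mathfrak m}$, a one-dimensional local domain, and $\mathcal H^i(-)=H^i(-)_{[a]}$. For every finite length $\mathcal R$-module $Y$ the natural map $\mathcal H^i(\mathcal R)\otimes_{\mathcal R}Y\to\mathcal H^i(Y)$ is surjective. For $Y=\kappa$ this follows from (5), since that map factors through $\mathcal H^i(\mathcal R)$. For $0\to Y'\to Y\to\kappa\to0$ compare the exact rows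
$$\mathcal H^i(\mathcal R)\otimes Y'\to\mathcal H^i(\mathcal R)\otimes Y\to\mathcal H^i(\mathcal R)\otimes\kappa\to0,\qquad \mathcal H^i(Y')\to\mathcal H^i(Y)\to\mathcal H^i(\kappa).$$
Given $z\in\mathcal H^i(Y)$, lift its image in $\mathcal H^i(\kappa)$ to $\mathcal H^i(\mathcal R)\otimes Y$ and subtract. The difference comes from $\mathcal H^i(Y')$, hence by induction on length from $\mathcal H^i(\mathcal R)\otimes Y'$.

**Step 5: contradiction.** Let $0\ne\pi\in\mathfrak m\mathcal R$ and $Y=\mathcal R/\pi$. By Step 4, $\mathcal H^{i-1}(\mathcal R)\to\mathcal H^{i-1}(\mathcal R/\pi)$ is surjective. So the connecting map $\mathcal H^{i-1}(\mathcal R/\pi)\to\mathcal H^i(\mathcal R)$, whose image is the kernel of $\pi$, is zero. Thus $\pi$ is a nonzerodivisor on $\mathcal H^i(\mathcal R)=\mathcal H^i(R_0)_{\mathfrak m}$. But an element with annihilator $P$ survives in this localization and is killed by $\pi\in\mathfrak m\mathcal R$. $\square$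

A module over a Noetherian ring has nonzero elements killed by $g$ if and only if some associated prime contains $g$. So in cases (ii) and (iii) with $\operatorname{char}K=0$, after shrinking (there are finitely many $i$), $H^i(R_0)_{[a]}$ is tf for all $i$.

**General $M$ in characteristic $0$.** Here the connecting maps are shown to vanish. Take a prime filtration of $M$. The quotients $R/Q$ with $Q\ne N$ satisfy $Q\not\subseteq N$ and vanish after shrinking. So after shrinking either $M_a=0$ or $M_a=M^0\supset\cdots\supset M^L=0$ with $M^j/M^{j+1}\cong R_{0,a}$. We show by descending induction on $j$ that all $H^i(M^j)_{[a]}$ are tf. It suffices that the connecting maps $\delta:H^i(R_0)_{[a]}\to H^{i+1}(M^{j+1})_{[a]}$ vanish, for then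
$$0\to H^i(M^{j+1})_{[a]}\to H^i(M^j)_{[a]}\to H^i(R_0)_{[a]}\to0$$
is exact with tf ends. The target of $\delta$ is tf by induction, so it injects into its base change to $\Omega_A$. Hence it suffices that $\delta$ vanishes after this flat base change, that is, by (1), that $H^i_J(\Omega_A\otimes_AM^j_N)\to H^i_J(\Omega_A\otimes_AK)$ is surjective.

Since $\mathbb Q\subseteq A$, the Artinian local ring $A$ has a coefficient field (Fact 6.1), identified with $K$; $A$ is finite over it and $\Omega_A=A\otimes_K\Omega$. Let $f'_m\in\Omega\subseteq\Omega_A$ be the image of $f_m$ in $\Omega$. Then $f_m-f'_m\in N_A\Omega_A$ is nilpotent, so $J\Omega_A$ and $(f')\Omega_A$ have the same radical. By Lemma 2.1, naturally in finitely generated $A$-modules $V$,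
$$H^i_J(\Omega_A\otimes_AV)\cong H^i(\check C(f';\Omega)\otimes_KV)=H^i_{(f')}(\Omega)\otimes_KV.$$
This is exact in $V$, so the required surjectivity holds. With Lemma 5.1 and Section 6 this completes the proof of Theorem 2. $\square$

This last argument needs a coefficient field. When $p\ne0$ in $A$ one only has $C=W/p^k$ and the functor $V\mapsto H^i(\check C(f';\Omega_C)\otimes_CV)$, whose exactness the argument does not give; that is why Section 6 takes another route.

## 8. Power series over a complete local ring

The example $P=(2+x)$ of Section 1 shows that in the power case primes over $N$ inside $(\mathfrak m,x)$ can escape Theorem 2. They are treated after completion.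

**Proposition B.** Theorem 1 holds if $S=R[[x]]$ with $R$ complete local, $\dim R=1$.

*Proof.* By Proposition A it remains to treat $P\in\operatorname{Ass}_SH^i(M)$ with $P\cap R=N$, a nonmaximal minimal prime; there are finitely many $N$. Such $P$ lie in $\operatorname{Ass}_SH^i(M_N)$, which we show is finite. Keep $A=R_N$, $N_A$, $R_0=R/N$, $K$. Let $V'$ be the normalization of the complete local domain $R_0$. It is a complete DVR, finite over $R_0$, with $\operatorname{Frac}V'=K$; let $\kappa'$ be its residue field.

**Case 1: $\operatorname{char}K=p$.** The plan is to trade $R$ for $\Lambda_k[[t]]$ with $\Lambda_k$ Artinian, so that $t$ becomes one more power series variable.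

**Step 1: construct a finite extension $R^+$ of the image of $R$ in $A$.** Let $p^kA=0$ and $\overline R=\operatorname{im}(R\to A)$, which maps onto $R_0$ with nilpotent kernel. Lift $R_0$-module generators of $V'$ to $\tilde v_1,\dots,\tilde v_h\in A$. They are integral over $\overline R$: lift a monic equation over $R_0$ to $\overline R$; its value at $\tilde v_i$ lies in $N_A$, so is nilpotent. So $R^+:=\overline R[\tilde v_1,\dots,\tilde v_h]\subseteq A$ is finite over $R$ and maps onto $V'$ with nilpotent kernel $\mathfrak n=R^+\cap N_A$. It is thus local, complete, with residue field $\kappa'$.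

**Step 2: map $\Lambda_k[[t]]$ to $R^+$.** Let $\Lambda$ be a complete DVR with uniformizer $p$ and residue field $\kappa'$, and $\Lambda_m=\Lambda/p^m$. By Fact 6.1 and $p^kR^+=0$ there is $\Lambda_k\to R^+$ inducing the identity on $\kappa'$. As $p=0$ in $V'$, the image of $\Lambda_k$ in $V'$ is a coefficient field, so $V'=\kappa'[[t]]$. Lifting $t$ to $R^+$ we get $R^\flat:=\Lambda_k[[t]]\to R^+$ with $R^\flat/p\cong V'=R^+/\mathfrak n$. As $\mathfrak n$ is nilpotent and each $\mathfrak n^i/\mathfrak n^{i+1}$ is a finitely generated $V'$-module, $R^+$ is finite over $R^\flat$.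

**Step 3: move the generators of $J$ to $R^\flat[[x]]$.** Choose $f'_m\in R^\flat[[x]]$ with the same image in $V'[[x]]$ as $f_m$. In $R^+[[x]]$ the difference $f_m-f'_m\in\mathfrak nR^+[[x]]$ is nilpotent. Since $R^+$ is finite over $R$ and over $R^\flat$, $R^+[[x]]=R^+\otimes_RR[[x]]=R^+\otimes_{R^\flat}R^\flat[[x]]$. As $M_N$ is an $A$-module, hence an $R^+$-module, Lemma 2.1 gives isomorphisms of $R^+[[x]]$-modules
$$H^i(M_N)=H^i\big(\check C(f;R^+[[x]])\otimes_{R^+}M_N\big)\cong H^i\big(\check C(f';R^\flat[[x]])\otimes_{R^\flat}M_N\big).$$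

**Step 4: decompose $M_N$.** Elements of $R^\flat\setminus(p)$ have nonzero image in $K$, so they are units in $A$. So $M_N$ is a module over $C'=R^\flat_{(p)}=\Lambda[[t]]_{(p)}/p^k$, a quotient of a DVR with uniformizer $p$, with residue field $K$, and it has finite length. Hence $M_N\cong\bigoplus_\nu C'/p^{m_\nu}$ with $m_\nu\le k$. So over $R^\flat[[x]]$, $H^i(M_N)$ is a finite direct sum of localizations of modules $H^i_{(f')}(\Lambda_m[[t,x]])$. These have finitely many associated primes by Corollary 3.5, applied to the Artinian local ring $\Lambda_m$ and $n+1$ variables. So $\operatorname{Ass}_{R^\flat[[x]]}H^i(M_N)$ is finite. As $R^+[[x]]$ is finite over $R^\flat[[x]]$, and finite maps have finite fibers on spectra, Lemma 2.2(a) shows that $\operatorname{Ass}_{R^+[[x]]}H^i(M_N)$ is finite, and then that $\operatorname{Ass}_SH^i(M_N)$ is.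

**Case 2: $\operatorname{char}K=0$.** The plan is to prove finite generation over operators, as in Lemma 7.4, but now over all of $T=S\otimes_RK$.

**Step 1: reduce to one localization.** Let $S_{(N)}=S\otimes_RR_N$, a Noetherian $\mathbb Q$-algebra. Since $V'\otimes_{R_0}K=K$ and $V'[[x]]=V'\otimes_{R_0}R_0[[x]]$, we have $T=V'[[x]][1/\pi]$ with $\pi$ a uniformizer of $V'$; it is a Noetherian domain. By Lemma 7.3 it suffices that $H^i(M_N)$ is finitely generated over the left Noetherian ring $S_{(N)}\langle\partial\rangle$. By the long exact sequences of a composition series of $M_N$ it suffices that the $H^i(K)$ are. So it suffices that $T_g$ is finitely generated over $T\langle\partial\rangle$ for every $0\ne g\in T$.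

**Step 2: residue fields of $T$ are finite over $K$.** Let $\mathfrak p\subset T$ be maximal, $\mathfrak p'=\mathfrak p\cap V'[[x]]$, $\Delta=V'[[x]]/\mathfrak p'$. Then $\Delta$ is a Noetherian local domain, $\Delta[1/\pi]=T/\mathfrak p$ is a field, and $\pi$ is a nonzero nonunit of $\Delta$. All nonzero primes of $\Delta$ contain $\pi$, so the height one primes are minimal over $\pi$ and there are finitely many. If $\dim\Delta\ge2$, prime avoidance would give an element of the maximal ideal outside all height one primes, against Krull's principal ideal theorem. So $\dim\Delta=1$. Thus $\Delta/\pi\Delta$ has finite length with residue field $\kappa'$, so it is finite over $V'/\pi$. Since $V'$ is $\pi$-adically complete and $\Delta$ is $\pi$-adically separated, $\Delta$ is finite over $V'$ (Matsumura 8.4). So $\mathbb L:=T/\mathfrak p$ is finite over $K$.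

**Step 3: completions of $T$ are power series rings in which $\partial_i$ is a partial derivative.** Let $O=T_{\mathfrak p}=V'[[x]]_{\mathfrak p'}$. It is regular, with $\dim O\le n$ since $\mathfrak p'$ is not maximal in the $(n+1)$-dimensional local ring $V'[[x]]$. As $\mathbb L/K$ is finite separable, Hensel's lemma gives $\hat O$ a coefficient field $\mathbb L\supseteq K$. The $\partial_i$ extend continuously to $K$-linear derivations of $\hat O$. They are $\mathbb L$-linear: if $h$ is the minimal polynomial of $l\in\mathbb L$ over $K$, then $0=\partial_i(h(l))=h'(l)\partial_i(l)$ with $h'(l)\in\mathbb L^\times$. Let $\hat{\mathfrak p}$ be the maximal ideal of $\hat O$, $\lambda_j\in\mathbb L$ the residue of $X_j$, and $a_j=X_j-\lambda_j\in\hat{\mathfrak p}$. Then $\partial_ia_j=\delta_{ij}$. If $\sum l_ja_j\in\hat{\mathfrak p}^2$ with $l_j\in\mathbb L$, applying $\partial_i$ gives $l_i\in\hat{\mathfrak p}$, so $l_i=0$. So the $a_j$ are independent modulo $\hat{\mathfrak p}^2$, $\dim O=n$, and $\hat O=\mathbb L[[a_1,\dots,a_n]]$ with $\partial_i=\partial/\partial a_i$.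

**Step 4: solve the functional equation locally and glue.** The maps $O\to\hat O\to\overline{\mathbb L}[[a_1,\dots,a_n]]$ are faithfully flat. By Lemma 7.2 there is a functional equation for $g$ over $\overline{\mathbb L}[[a_1,\dots,a_n]]$ with $0\ne b\in\mathbb Q[s]$. As in (4), now with $q_\alpha\in T[s]$, it is a finite linear system over $T$; being solvable over $\overline{\mathbb L}[[a_1,\dots,a_n]]$, it is solvable over $O$, hence over $T_h$ for some $h\notin\mathfrak p$. Since $b(-j)\in\mathbb Q^\times\subset T^\times$ for integers $j\gg0$, $(T_h)_g=T_h\langle\partial\rangle g^{-t}$ for all large $t$. Finitely many $D(h)=\{\mathfrak q\in\operatorname{Spec}T:h\notin\mathfrak q\}$ cover $\operatorname{Spec}T$; choose $t$ valid for all of them. The localization of $T\langle\partial\rangle g^{-t}\subseteq T_g$ at $h$ is $T_h\langle\partial\rangle g^{-t}=(T_g)_h$. So $T_g=T\langle\partial\rangle g^{-t}$. $\square$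

## 9. Assembling Theorem 1 from finitely many exceptional maximal ideals

*Proof of Theorem 1.* **Step 1: apply Theorem 2 to the finitely many relevant minimal primes.** Every prime of $R$ is maximal or a nonmaximal minimal prime. Let $N_1,\dots,N_r$ be the nonmaximal minimal primes. For each $j$, Theorem 2(iii) gives $a_j\notin N_j$ such that all $\operatorname{Ass}_{S_{[a_j]}}H^i(M)_{[a_j]}$ are finite. Here $W_{a_j}$ is formed with respect to $N_j$. Thus only finitely many $P\in\operatorname{Ass}_SH^i(M)$ are disjoint from $W_{a_j}$ for some $j$.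

**Step 2: isolate the exceptional maximal ideals.** Let $\mathcal E$ be the set of maximal ideals $\mathfrak m$ which are minimal primes, or contain $N_j+a_jR$ for some $j$. It is finite, since each $R/(N_j+a_jR)$ is Artinian. If $\mathfrak m\notin\mathcal E$, then $\mathfrak m\supseteq N_j$ for some $j$, and $a_j\notin\mathfrak m$.

**Step 3: the poly case.** If $P\cap R=N_j$, then $P\cap W_{a_j}=\varnothing$, as $W_{a_j}\subseteq R\setminus N_j$. If $P\cap R=\mathfrak m$ is maximal and $\mathfrak m\notin\mathcal E$, choose $j$ with $N_j\subseteq\mathfrak m\not\ni a_j$; units of $R_{a_j}$ do not lie in $\mathfrak mR_{a_j}$, so $P\cap W_{a_j}=\varnothing$. By Step 1 these are finitely many $P$. The remaining $P$ have $P\cap R\in\mathcal E$, and there are finitely many by Proposition A.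

**Step 4: the power case.** Since $x$ is in the Jacobson radical of $S$, $P\subseteq\mathfrak M=(\mathfrak m,x)$ for some maximal $\mathfrak m$ of $R$. If $\mathfrak m\notin\mathcal E$, choose $j$ with $N_j\subseteq\mathfrak m\not\ni a_j$. For $g\in W_{a_j}$ we have $g_0\notin\mathfrak m$, so $g\notin\mathfrak M$, and $P\cap W_{a_j}=\varnothing$: finitely many $P$ by Step 1. Let $\mathfrak m\in\mathcal E$. If $\mathfrak m$ is also minimal, then $P\cap R=\mathfrak m$ and Proposition A applies. Otherwise let $\hat R$ be the completion of $R_{\mathfrak m}$, of dimension $1$. Then $\hat R[[x]]$ is the completion of $S_{\mathfrak M}$, faithfully flat over it, and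
$$H^i_J(S\otimes_RM)\otimes_S\hat R[[x]]=H^i_J\big(\hat R[[x]]\otimes_{\hat R}(\hat R\otimes_RM)\big)$$
has finitely many associated primes by Proposition B. By Lemma 2.2(b) only finitely many $P\in\operatorname{Ass}_SH^i(M)$ lie in $\mathfrak M$. As $\mathcal E$ is finite, $\operatorname{Ass}_SH^i(M)$ is finite. $\square$

Taking $M=R$ and $\dim R=1$, the answer to the question of Section 1 is yes, for $S=R[X_1,\dots,X_n]$ and for $S=R[[X_1,\dots,X_n]]$, all $n\ge1$, all ideals $J$ and all $i\ge0$.
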